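\title{Light cones of irrational slope for automorphisms of shifts of finite type}

\begin{abstract}
An automorphism $\phi$ of an infinite subshift has two asymptotic speeds $\alpha^-(\phi)\le\alpha^+(\phi)$, which measure how fast information spreads under iteration of $\phi$ and which determine the two edges of its asymptotic light cone. We show that an infinite subshift of finite type has an automorphism with an edge of irrational slope if and only if it is uncountable, equivalently if and only if it has positive entropy. In particular such an automorphism exists on the full $2$-shift. The construction is a reversible system of cars that drive along a static tape of cells of two widths. A car keeps moving only behind a moving leader, and bounded counters force every persistent train of cars to see wide cells with frequency $(\sqrt5-1)/2$. For countable subshifts the speeds are rational because they are attained on periodic orbits of an auxiliary system.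
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Light cones}

Let $\Sigma$ be a finite alphabet and let $\sigma\colon\Sigma^{\mathbb Z}\to\Sigma^{\mathbb Z}$, $(\sigma x)_i=x_{i+1}$, be the left shift. A \emph{subshift} is a nonempty closed $\sigma$-invariant set $X\subset\Sigma^{\mathbb Z}$. It is a \emph{subshift of finite type} (SFT) if there is a finite set $\mathcal F$ of finite words such that $X$ consists exactly of the sequences that contain no word of $\mathcal F$. An \emph{endomorphism} of $X$ is a continuous map $X\to X$ that commutes with $\sigma$, an \emph{automorphism} is a bijective endomorphism, and $\mathrm{Aut}(X)$ is the group of automorphisms. By the Curtis--Hedlund--Lyndon theorem, every continuous shift-commuting map $\psi$ between subshifts is a sliding block code: there is a \emph{radius} $R$ such that $\psi(x)_i$ is determined by $x_{i-R},\dots,x_{i+R}$.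

For $F\subset\mathbb Z$ and an endomorphism $\psi$ of $X$, we say that $F$ \emph{$\psi$-codes $\{0\}$} if $x|_F=y|_F$ implies $\psi(x)_0=\psi(y)_0$ for all $x,y\in X$. Let $X$ be infinite and $\phi\in\mathrm{Aut}(X)$. For $n\ge1$ put
\begin{align*}
\alpha^+_n(\phi)&=\min\{k\in\mathbb Z:(-\infty,k]\ \phi^n\text{-codes }\{0\}\},\\
\alpha^-_n(\phi)&=\max\{k\in\mathbb Z:[k,\infty)\ \phi^n\text{-codes }\{0\}\}.
\end{align*}
The following facts are known, and we use them without proof. The two sets are nonempty, and the minimum and the maximum are attained. The sequences $\alpha^+_n(\phi)$ and $-\alpha^-_n(\phi)$ are subadditive, so the limits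
\[
\alpha^+(\phi)=\lim_{n\to\infty}\frac{\alpha_n^+(\phi)}n,\qquad \alpha^-(\phi)=\lim_{n\to\infty}\frac{\alpha_n^-(\phi)}n
\]
exist, and $-\infty<\alpha^-(\phi)\le\alpha^+(\phi)<\infty$.

A set that contains a coding set is coding, so $k<\alpha^+_n(\phi)$ holds exactly when two points that agree on $(-\infty,k]$ have $\phi^n$-images that differ at $0$. A change made to the right of $k$ has then reached the origin after $n$ steps. Thus $\alpha^+(\phi)$ is the largest speed, in coordinates per step, at which a disturbance can advance to the left, and $-\alpha^-(\phi)$ is the corresponding speed to the right. The \emph{edges of the asymptotic light cone} of $\phi$ are the lines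
\[
L^+(\phi)=\mathbb R\langle\alpha^+(\phi),1\rangle,\qquad L^-(\phi)=\mathbb R\langle\alpha^-(\phi),1\rangle
\]
in $\mathbb R^2$. A line through the origin has \emph{irrational slope} if it is not spanned by a nonzero vector of $\mathbb Z^2$. The line $\mathbb R\langle\alpha,1\rangle$ has irrational slope if and only if $\alpha\notin\mathbb Q$: a nonzero integer vector $\langle m,n\rangle$ on it has $n\ne0$ and $\alpha=m/n$, and conversely $\langle m,n\rangle$ spans it if $\alpha=m/n$.

\subsection{The question and the results}

Cyr, Franks and Kra \cite{CFK} ask:

\begin{quote}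
\emph{Is there an infinite subshift of finite type $X$ and an automorphism $\phi\in\mathrm{Aut}(X)$ such that some edge of the asymptotic light cone of $\phi$ has irrational slope?}
\end{quote}

The answer is yes, and one can say exactly for which $X$. Throughout the paper
\[
g=\frac{\sqrt5-1}2,\qquad g^2+g=1 .
\]

\begin{theorem}\label{thm:main}
Let $X$ be an uncountable SFT, for instance $X=\{0,1\}^{\mathbb Z}$. Then there are $\phi\in\mathrm{Aut}(X)$ and integers $L_0,\ell\ge1$ with
\[
\alpha^+(\phi)=\tfrac32(L_0+\ell g)\notin\mathbb Q ,
\]
so $L^+(\phi)$ has irrational slope. There is also $\phi'\in\mathrm{Aut}(X)$ with $\alpha^-(\phi')\notin\mathbb Q$.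
\end{theorem}

\begin{theorem}\label{thm:countable}
If $X$ is a countable infinite subshift, then $\alpha^\pm(\phi)\in\mathbb Q$ for all $\phi\in\mathrm{Aut}(X)$.
\end{theorem}

The entropy of $X$ is $h(X)=\lim_n\frac1n\log N_n(X)$, where $N_n(X)$ is the number of words of length $n$ that occur in points of $X$.

\begin{corollary}\label{cor:main}
For an infinite SFT $X$ the following are equivalent:
\begin{enumerate}
\item[(i)] $X$ is uncountable;
\item[(ii)] $h(X)>0$;
\item[(iii)] some $\phi\in\mathrm{Aut}(X)$ has $L^+(\phi)$ of irrational slope;
\item[(iv)] some $\phi\in\mathrm{Aut}(X)$ has $L^-(\phi)$ of irrational slope.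
\end{enumerate}
Moreover, if $X_1,X_2$ are uncountable SFTs, then $X_1\times X_2$ (for example the full $4$-shift) has an automorphism both of whose edges have irrational slope.
\end{corollary}

\subsection{Which answer to expect}

Rational speeds are easy to produce. On a full shift with at least two letters, $(\sigma^s)^n(x)_0=x_{sn}$, so $\alpha_n^\pm(\sigma^s)=sn$ and $\alpha^\pm(\sigma^s)=s$. On the full shift over $\Sigma^m$, viewed as $m$ parallel tracks, the automorphism $\phi(x^1,\dots,x^m)=(\sigma^sx^m,x^1,\dots,x^{m-1})$ satisfies $\phi^m=\sigma^s$, so $\alpha^\pm(\phi)=s/m$. In these examples the fastest disturbance repeats its behavior periodically. An SFT and an automorphism are described by finitely many data, so one may guess that this is always the case and that the speeds are always rational. Section~\ref{sec:countable} shows what is right about this guess: $\alpha^+(\phi)$ is the maximum of an integer-valued function averaged against the invariant measures of a compact system, and it is rational when the maximum is attained on a periodic orbit. For countable $X$ there is no other possibility.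

To obtain an irrational speed, imagine that a point carries a static tape of cells of two widths $L_0$ and $L_0+\ell$, and a signal that crosses cells at a fixed rate. If wide cells have frequency $g$, the signal moves at a speed proportional to $L_0+\ell g$. But $\alpha^+$ is a worst case over all points, and in a full shift the tape on which all cells are wide also occurs and gives a larger, rational speed. So the automorphism itself must stop the signal on every tape with too many wide cells. It has to do so with bounded memory and reversibly, and the bound has to hold for every configuration, including those that look nothing like the intended one.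

Section~\ref{sec:cars} defines an abstract system that achieves this and proves three lemmas about it. Section~\ref{sec:lower} exhibits a train that runs forever on a tape with frequency $g$, and Section~\ref{sec:upper} shows that no disturbance is asymptotically faster. Section~\ref{sec:coding} realizes the system inside an arbitrary uncountable SFT. Intervals $[a,b)$, $[a,b]$ of indices, positions or coordinates are intervals of integers.

\section{Elementary properties}\label{sec:prelim}

We use repeatedly that coding is translation invariant: if $F$ $\psi$-codes $\{0\}$ and $x,y$ agree on $F+j$, then $\psi(x)_j=\psi(y)_j$, because $\sigma^jx,\sigma^jy$ agree on $F$. A \emph{conjugacy} is a shift-commuting homeomorphism between subshifts. Let $(\iota x)_i=x_{-i}$. Since $\iota\sigma=\sigma^{-1}\iota$, the set $\iota X$ is a subshift and $\iota\phi\iota\in\mathrm{Aut}(\iota X)$; if $X$ is an SFT, so is $\iota X$ (reverse the forbidden words).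

\begin{lemma}\label{lem:elementary}
Let $X,Y$ be infinite subshifts, $\phi\in\mathrm{Aut}(X)$, $\psi\in\mathrm{Aut}(Y)$ and $s\in\mathbb Z$.
\begin{enumerate}
\item[(a)] $\alpha^\mp(\iota\phi\iota)=-\alpha^\pm(\phi)$.
\item[(b)] If $H\colon X\to Y$ is a conjugacy and $\psi=H\phi H^{-1}$, then $\alpha^\pm(\psi)=\alpha^\pm(\phi)$.
\item[(c)] $\alpha^\pm(\sigma^s\phi)=s+\alpha^\pm(\phi)$.
\item[(d)] $\alpha^+(\phi\times\psi)=\max(\alpha^+(\phi),\alpha^+(\psi))$ and $\alpha^-(\phi\times\psi)=\min(\alpha^-(\phi),\alpha^-(\psi))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Points $x,y$ agree on $F$ if and only if $\iota x,\iota y$ agree on $-F$, and $(\iota\phi\iota)^n(\iota x)_0=\phi^n(x)_0$. So $F$ $\phi^n$-codes $\{0\}$ if and only if $-F$ $(\iota\phi\iota)^n$-codes $\{0\}$, which gives $\alpha_n^\mp(\iota\phi\iota)=-\alpha_n^\pm(\phi)$.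

(b) Let $H,H^{-1}$ have radius at most $R$ and let $k=\alpha_n^+(\phi)$. If $y,y'\in Y$ agree on $(-\infty,k+2R]$, then $H^{-1}y,H^{-1}y'$ agree on $(-\infty,k+R]$, their $\phi^n$-images agree at all coordinates $\le R$, and therefore $\psi^n(y)_0=\psi^n(y')_0$. So $\alpha_n^+(\psi)\le\alpha_n^+(\phi)+2R$. Exchanging the roles of $\phi$ and $\psi$ and dividing by $n$ gives $\alpha^+(\psi)=\alpha^+(\phi)$. For $\alpha^-$ apply this to the conjugacy $\iota H\iota$ and use (a).

(c) Since $(\sigma^s\phi)^n(x)_0=\phi^n(\sigma^{sn}x)_0$, a set $F$ $\phi^n$-codes $\{0\}$ if and only if $F+sn$ $(\sigma^s\phi)^n$-codes $\{0\}$. Hence $\alpha_n^\pm(\sigma^s\phi)=sn+\alpha_n^\pm(\phi)$.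

(d) A set codes $\{0\}$ for $(\phi\times\psi)^n$ if and only if it does so for $\phi^n$ and for $\psi^n$; for ``only if'' compare pairs with equal second or equal first component. So the formulas hold for $\alpha_n^\pm$, and they pass to the limit.
\end{proof}

Let $G$ be a finite directed graph without multiple edges. Its \emph{vertex shift} $X_G$ is the set of bi-infinite sequences of vertices in which consecutive vertices are joined by an edge. Every SFT is conjugate to a vertex shift: arrange that all forbidden words have the same length $M+1\ge2$, take $\Sigma^M$ as vertex set, join $s_1\cdots s_M$ to $s_2\cdots s_{M+1}$ when $s_1\cdots s_{M+1}\notin\mathcal F$, and map $x$ to the sequence of its subwords of length $M$. A \emph{first-return word} at a vertex $v$ is a path $vv_1\cdots v_m$ with $m\ge0$ and all $v_i\ne v$ that can be followed by $v$. Every concatenation of first-return words at $v$ is a path, and it can be parsed back by cutting before each $v$.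

\begin{lemma}\label{lem:graph}
Let $X_G\ne\emptyset$. Either some vertex $v$ has two distinct first-return words, $X_G$ is uncountable and $h(X_G)>0$; or $X_G$ is countable and $h(X_G)=0$.
\end{lemma}

\begin{proof}
Consider the strongly connected components of $G$, the classes of vertices that can be reached from one another.

Suppose first that some vertex $v$ has edges to two vertices $v'\ne v''$ in its own component. Continuing from $v'$ and from $v''$ along shortest paths to $v$ gives first-return words $\mathsf a\ne\mathsf b$ at $v$. The letter $v$ occurs in $\mathsf av$ and in $\mathsf bv$ only at the two ends, so neither word is a prefix of the other. Let $M=\max(|\mathsf a|,|\mathsf b|)$. Two distinct sequences in $\{\mathsf a,\mathsf b\}^n$, concatenated and continued by copies of $\mathsf a$, give paths that differ within the first $nM+1$ vertices, and these paths occur in $X_G$ since they can be extended by copies of $\mathsf a$ on both sides. So $N_{nM+1}(X_G)\ge2^n$ and $h(X_G)\ge(\log2)/M$. In the same way distinct sequences in $\{\mathsf a,\mathsf b\}^{\mathbb N}$, preceded by copies of $\mathsf a$, give distinct points, so $X_G$ is uncountable.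

Otherwise each vertex has at most one edge into its own component, so each component is a single cycle or a single vertex without edge. A path never returns to a component that it has left, and inside a component it has no choice except to leave. It is therefore determined by the finite list of visited components, the entry times, the entry vertices, and one vertex at one time in the first component. So there are countably many bi-infinite paths, and the number of paths with $n$ vertices is bounded by a polynomial in $n$. Hence $X_G$ is countable and $h(X_G)=0$.
\end{proof}

\section{The speed as a maximal average, and countable subshifts}\label{sec:countable}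

Let $X$ be an infinite subshift and $\phi\in\mathrm{Aut}(X)$. To follow the left end of a disturbance, we consider pairs of points whose first difference is at the origin, apply $\phi$, and recenter. Let
\[
\mathcal P=\{(x,y)\in X^2:\ x_i=y_i\text{ for }i<0,\ x_0\ne y_0\}.
\]
This set is compact. It is nonempty: otherwise $x|_{(-\infty,k]}$ would determine $x_{k+1}$, and inductively $x$, for every $k$, so every $(-\infty,k]$ would code $\{0\}$ and the minimum $\alpha_n^+(\phi)$ would not exist.

Let $\phi,\phi^{-1}$ have radii $R,R'$ and let $(x,y)\in\mathcal P$. Then $\phi(x)_i=\phi(y)_i$ for $i<-R$, and $\phi(x),\phi(y)$ differ somewhere in $[-R',R']$ because $x_0\ne y_0$. So the least $i$ with $\phi(x)_i\ne\phi(y)_i$, which we call $d(x,y)$, exists and lies in $[-R,R']$. It depends on finitely many coordinates of $x$ and $y$, so $d$ is continuous, and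
\[
\theta(x,y)=(\sigma^{d(x,y)}\phi x,\ \sigma^{d(x,y)}\phi y)
\]
is a continuous map $\mathcal P\to\mathcal P$. With $D_n=\sum_{i<n}d\circ\theta^i$, induction gives $\theta^n(x,y)=(\sigma^{D_n}\phi^nx,\sigma^{D_n}\phi^ny)$, so the first difference of $\phi^nx$ and $\phi^ny$ is at $D_n(x,y)$. A Borel probability $\nu$ on $\mathcal P$ is \emph{$\theta$-invariant} if $\nu(\theta^{-1}E)=\nu(E)$ for all Borel sets $E$.

\begin{proposition}\label{prop:measure}
We have $\alpha_n^+(\phi)=\max_{\mathcal P}(-D_n)$ for all $n\ge1$. Every $\theta$-invariant probability $\nu$ satisfies $\int(-d)\,d\nu\le\alpha^+(\phi)$, and equality holds for some $\nu$.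
\end{proposition}

\begin{proof}
For the first statement we show that $(-\infty,k]$ fails to $\phi^n$-code $\{0\}$ if and only if $\max(-D_n)\ge k+1$. Suppose $x,y$ agree on $(-\infty,k]$ and $\phi^n(x)_0\ne\phi^n(y)_0$. Then $x\ne y$, with first difference at some $j\ge k+1$, and $(\sigma^jx,\sigma^jy)\in\mathcal P$. The first difference of $\phi^nx,\phi^ny$ is at $j+D_n(\sigma^jx,\sigma^jy)\le0$, so $-D_n(\sigma^jx,\sigma^jy)\ge j\ge k+1$. Conversely, let $(x,y)\in\mathcal P$ with $D:=-D_n(x,y)\ge k+1$. Then $\sigma^{-D}x,\sigma^{-D}y$ have their first difference at $D\ge k+1$, and their $\phi^n$-images have their first difference at $0$.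

If $\nu$ is invariant, then $\int(-d)\,d\nu=\frac1n\int(-D_n)\,d\nu\le\alpha_n^+(\phi)/n$ for all $n$, which gives the inequality. Let $\zeta_n$ maximize $-D_n$ and let $\nu_n=\frac1n\sum_{i<n}\delta_{\theta^i\zeta_n}$, so that $\int(-d)\,d\nu_n=\alpha_n^+(\phi)/n$. Since $\mathcal P$ is compact and metrizable, $(\nu_n)$ has a weak-$*$ limit point $\nu$. For continuous $f$ we have $\int f\circ\theta\,d\nu_n-\int f\,d\nu_n=\frac1n(f(\theta^n\zeta_n)-f(\zeta_n))\to0$, so $\nu$ is invariant, and $\int(-d)\,d\nu=\alpha^+(\phi)$ because $d$ is continuous.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:countable}]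
By Lemma~\ref{lem:elementary}(a) it suffices to treat $\alpha^+$. Let $\nu$ be invariant with $\int(-d)\,d\nu=\alpha^+(\phi)$. Since $X$ is countable, so is $\mathcal P$, and $\nu$ is a countable sum of atoms; this is the only use of the hypothesis. Let $\nu(\{\zeta\})>0$. The sets $\theta^{-n}\{\zeta\}$, $n\ge0$, have the same positive measure, so two of them meet: $\theta^m\zeta'=\zeta=\theta^n\zeta'$ with $m<n$, and $\theta^{n-m}\zeta=\zeta$. (This is Poincar\'e recurrence for $\{\zeta\}$.) So every atom is periodic. Since $\nu(\{\theta\zeta\})=\nu(\theta^{-1}\{\theta\zeta\})\ge\nu(\{\zeta\})$, going once around the orbit shows that $\nu$ is constant on each periodic orbit. Hence $\nu=\sum_Oc_O\nu_O$ with $c_O>0$ and $\sum_Oc_O=1$, where $O$ runs over countably many periodic orbits and $\nu_O$ is the uniform measure on $O$, which is invariant. By Proposition~\ref{prop:measure}, $\int(-d)\,d\nu_O\le\alpha^+(\phi)$ for each $O$, and the average of these numbers with weights $c_O$ is $\alpha^+(\phi)$. So equality holds for each $O$. If $O$ has $p$ elements and $\zeta\in O$, then $\alpha^+(\phi)=-D_p(\zeta)/p\in\mathbb Q$.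
\end{proof}

\section{Cars on a tape}\label{sec:cars}

\subsection{Cells, cars and events}

A \emph{cell state} consists of a bit $q\in\{0,1\}$ (the cell is \emph{narrow} if $q=0$ and \emph{wide} if $q=1$), two \emph{registers} $w_1,w_2\in\{0,1,2,3\}$, and a content, which is either empty or a \emph{car}. The \emph{car state} of a car consists of an activity bit (active or passive), a \emph{type} $r\in\{0,1\}$, and two registers $u_1,u_2\in\{0,1,2,3\}$. Let $S$ be the set of cell states; for each value of $q$ there are $16\cdot(1+64)=1040$ of them. A \emph{configuration} is an element of $S^J$ for an interval $J\subset\mathbb Z$, and $q_p$ is the bit of cell $p\in J$.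

When a car crosses a cell, the two exchange information. We want a rule with bounded registers that can be applied over and over only if wide cells have frequency $g$. Suppose that each of many cars crosses each of many cells, that a fraction $\rho$ of the cars has type $1$, and that a fraction $\gamma$ of the cells is wide. If every crossing changes the sum of the two first registers by $q-r$, then the total change is the number of crossings times $\gamma-\rho$; there are far more crossings than registers, so bounded registers force $\gamma\approx\rho$. If every crossing changes the sum of the two second registers by $rq+r-1$, then in the same way $\rho\gamma+\rho-1\approx0$. The product $\rho\gamma$ appears because every car meets every cell. Together the two relations give $\rho^2+\rho\approx1$, so $\gamma\approx\rho\approx g$.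

For $r,q\in\{0,1\}$ the \emph{event map} is $\varepsilon_{r,q}(u_1,u_2;w_1,w_2)=(u_1',u_2';w_1',w_2')$, where
\[
u_1'=w_1,\qquad w_1'=u_1+q-r,\qquad (u_2',w_2')=\begin{cases}(w_2,\ u_2+q)&\text{if }r=1,\\ (u_2,\ w_2-1)&\text{if }r=0,\end{cases}
\]
and it is \emph{defined} exactly when $w_1',w_2'\in\{0,1,2,3\}$. For fixed $r,q$ these formulas can be solved for $u_1,u_2,w_1,w_2$, so $\varepsilon_{r,q}$ is injective; its inverse is defined on its image. As intended,
\begin{equation}\label{eq:conservation}
u_1'+w_1'=u_1+w_1+(q-r),\qquad u_2'+w_2'=u_2+w_2+(rq+r-1).
\end{equation}
When a car of type $r$ moves from cell $p+1$ to cell $p$, the map $\varepsilon_{r,q_p}$ is applied to the registers of the car and of cell $p$ (an \emph{event with cell $p$}). When it moves from $p$ to $p+1$, the inverse $\varepsilon_{r,q_p}^{-1}$ is applied to the same registers. Type and activity bit travel with the car.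

\begin{example}\label{ex:wide}
Consider a tape on which all cells are wide. One car is not stopped by it: for a car of type $1$ with $u_2\le2$ and cells with $w_2\le2$, each event has $w_1'=u_1$, $w_2'=u_2+1\le3$ and $u_2'=w_2\le2$, so the car can cross any number of cells.

Ten cars, however, cannot cross, one after another and from right to left, eleven consecutive wide cells $1,\dots,11$. A car that arrives at cell $p\le10$ carries in $u_1$ the old value $w_1(p+1)$ and, if $r=1$, in $u_2$ the old value $w_2(p+1)$. So the passage of one car changes the registers by
\[
w_1^{\mathrm{new}}(p)=w_1^{\mathrm{old}}(p+1)+1-r,\qquad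
w_2^{\mathrm{new}}(p)=\begin{cases}w_2^{\mathrm{old}}(p+1)+1&\text{if }r=1,\\ w_2^{\mathrm{old}}(p)-1&\text{if }r=0,\end{cases}
\]
for $p\le10$, and the last formula also holds for $p=11$. Let $m_r$ be the number of cars of type $r$. Follow the value that starts as $w_1(11)$: each car carries it one cell to the left and adds $1-r$, so after ten cars it sits in cell $1$ and has grown by $m_0$. Hence $m_0\le3$. Follow the value that starts as $w_2(11)$: cars of type $1$ carry it one cell to the left and add $1$, cars of type $0$ subtract $1$. Hence $m_1-m_0\le3$, and $m_0+m_1\le9<10$.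
\end{example}

The example shows what the dynamics has to guarantee: a long trip of one car must force many cars to cross the same cells.

\subsection{The reversible dynamics}

The rule ``move left if the event is defined, and stay otherwise'' is not injective: if a car moves from $p+1$ to $p$ and its next event, with cell $p-1$, is undefined, then the configurations before and after the move have the same image. We obtain invertibility by composing two involutions, and we let a car move only relative to a resting car in front of it.

Let $\xi\in S^J$. For each cell $a$ that contains a passive car and satisfies $[a+1,a+4]\subset J$, the \emph{window} of $a$ is $I_a=[a+1,a+4]$. It is \emph{eligible} if it contains exactly one car, this car is active, and it sits at $a+1$ or at $a+4$. The configuration $U\xi$ is obtained by acting on all eligible windows as follows.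
\begin{itemize}
\item If the car sits at $a+4$ and the successive events with cells $a+3,a+2,a+1$ are all defined, it moves to $a+1$ (\emph{forward move}).
\item If the car sits at $a+1$ and the successive inverse events with cells $a+1,a+2,a+3$ are all defined, it moves to $a+4$ (\emph{backward move}).
\item Otherwise nothing happens.
\end{itemize}

\begin{lemma}\label{lem:involution}
$U$ is a well-defined involution of $S^J$.
\end{lemma}

\begin{proof}
If $a'<a$ and the windows $I_{a'},I_a$ meet, then $a'<a\le a'+3$, so $a\in I_{a'}$ and $I_{a'}$ contains a passive car. Hence eligible windows are pairwise disjoint, and $U$ is well defined. It moves no passive car and changes no activity bit, so $\xi$ and $U\xi$ have the same windows.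

On an eligible window the forward move is a partial injection from states with the car at $a+4$ to states with the car at $a+1$, the backward move is its inverse, and the remaining states are fixed. This is an involution, and the window stays eligible. It remains to see that a non-eligible window $I_a$ stays non-eligible. If it contains a passive car, this remains so. If it contains none, no eligible window $I_{a'}$ meets it: for $a'<a$ the passive car at $a$ would lie in $I_{a'}$, and for $a'>a$ the passive car at $a'$ would lie in $I_a$. So $I_a$ is unchanged. Thus $\xi$ and $U\xi$ have the same eligible windows, and $U^2=\mathrm{id}$.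
\end{proof}

Let $\mathrm{Fl}$ toggle the activity bits of all cars, and let
\[
\Phi=\mathrm{Fl}\circ U,\qquad \Phi^{-1}=U\circ\mathrm{Fl}.
\]
The \emph{leader} of a car is the next car to its left. A car makes an \emph{attempt} at time $t$ if at that time it is active and its leader is passive at distance exactly $1$. The following facts are read off from the definition.
\begin{enumerate}
\item[(M1)] The bits $q_p$ and the types never change, every car is alternately active and passive, and the order of the cars is preserved, since cars move only through empty cells.
\item[(M2)] In one step a car stays or moves by $3$. It moves left only if it is active and its leader is passive at distance exactly $4$. It moves right only if it makes an attempt. A car without leader never moves and never makes an attempt.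
\item[(M3)] The action on the window $I_a$ changes only cells in $I_a$.
\item[(M4)] If an active car is at $a+4$ and its leader is passive at $a$, then $I_a\subset J$ is eligible; whether the car moves, its new car state and the new states of the cells $a+1,a+2,a+3$ depend only on its car state and on these three cells. Nothing to the right of the car matters, nor do the registers of cell $a+4$.
\end{enumerate}

\begin{example}\label{ex:twocars}
Let $J=\mathbb Z$ with only two cars, a passive one at $0$ and an active one at $4$, and let the forward move be defined. The left car has no leader and never moves. At time $1$ the right car is passive at $1$. At time $2$ it is active at $1$ and its leader is passive at $0$: it makes an attempt and undoes its move. At time $4$ the initial configuration has returned. If instead the leader had advanced by $3$ in the second step, the distance would again be $4$ at time $2$ and the follower could advance again. So a car keeps moving only behind a moving leader.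
\end{example}

\subsection{Fields, rectangles and contact}

Fix an orbit $\xi^t=\Phi^t\xi$, $0\le t\le T$. Number the cars by consecutive integers \emph{increasing to the left}, so that the leader of $c$ is $c+1$. Let $r_c$ be the type and $\mathrm{pos}_c(t)$ the position of car $c$. Refine time by splitting each step into three substeps, in each of which every moving car makes an \emph{elementary move} of length $1$. Cell $p$ is \emph{owned} by $c$ if $\mathrm{pos}_c\le p<\mathrm{pos}_{c-1}$, the second condition being void if $c-1$ does not exist. Car $c$ \emph{crosses} $p$ if it moves between $p+1$ and $p$, in either direction. A car that visits a position $\ge p+1$ and a position $\le p$ crosses $p$.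

In Example~\ref{ex:wide} each car crossed each cell once. In an arbitrary orbit cars go back and forth, and we need to know that this does not disturb the bookkeeping. It does not, because a backward move undoes exactly the event that a forward move makes.

\begin{lemma}[Fields]\label{lem:fields}
In refined time on $[0,T]$, the registers of car $c$ depend only on $c$ and its position $p$; call them $u(c,p)$. The registers of an owned cell $p$ depend only on $p$ and its owner $c$; call them $w(p,c)$. If $c$ crosses $p$ at least once, then
\begin{equation}\label{eq:field}
\varepsilon_{r_c,q_p}\bigl(u(c,p+1);w(p,c+1)\bigr)=\bigl(u(c,p);w(p,c)\bigr).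
\end{equation}
\end{lemma}

\begin{proof}
We define $u(c,p)$ and $w(p,c)$ at the first time at which ``$c$ is at $p$'', respectively ``$p$ is owned by $c$'', occurs, and we show by induction over refined time that the current registers are given by $u$ and $w$ and that \eqref{eq:field} holds for all crossings so far. Simultaneous elementary moves take place in disjoint windows, so they concern distinct cars and cells. During a move of $c$ in $I_a$ the leader $c+1$ rests at $a$, and $c$ is the only car in $I_a$. An elementary move of $c$ across $p$ changes the registers of $c$ and of $p$ and the owner of $p$, and nothing else.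

Let $c$ move from $p+1$ to $p$. Cell $p$ is owned by $c+1$ before and by $c$ after the move, and the current values are $u(c,p+1)$, $w(p,c+1)$. If $c$ crossed $p$ earlier, \eqref{eq:field} holds, so the new values are $u(c,p)$, $w(p,c)$. If not, $c$ has always been at positions $\ge p+1$, so neither ``$c$ at $p$'' nor ``$p$ owned by $c$'' has occurred. The new values are then definitions, and \eqref{eq:field} holds.

Let $c$ move from $p$ to $p+1$. Cell $p$ is owned by $c$ before and by $c+1$ after the move, and the current values are $u(c,p)$, $w(p,c)$. If $c$ crossed $p$ earlier, \eqref{eq:field} holds, and by injectivity the new values are $u(c,p+1)$, $w(p,c+1)$. If not, $c$ has always been at positions $\le p$, so neither ``$c$ at $p+1$'' nor ``$p$ owned by $c+1$'' has occurred, and the new values are definitions that satisfy \eqref{eq:field}.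
\end{proof}

\begin{lemma}[Rectangles]\label{lem:rect}
Suppose that each of $m\ge1$ consecutive cars crosses every cell of an interval $K$ of $N\ge1$ cells during $[0,T]$. Then
\[
\Bigl|\sum_{p\in K}(q_p-g)\Bigr|\le9\Bigl(1+\frac Nm\Bigr).
\]
\end{lemma}

\begin{proof}
Let the cars be $c_1,\dots,c_1+m-1$ and $K=[p_1,p_1+N)$. Put $Q=\sum_pq_p$, $R=\sum_cr_c$ and $\rho=R/m\in[0,1]$. By \eqref{eq:field} and \eqref{eq:conservation},
\[
u_1(c,p)-u_1(c,p+1)+w_1(p,c)-w_1(p,c+1)=q_p-r_c
\]
for all $mN$ pairs $(c,p)$. In the sum over all pairs the car registers telescope in $p$ and the cell registers telescope in $c$: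
\[
mQ-NR=\sum_c\bigl(u_1(c,p_1)-u_1(c,p_1+N)\bigr)+\sum_p\bigl(w_1(p,c_1)-w_1(p,c_1+m)\bigr).
\]
All registers lie in $[0,3]$, so $|mQ-NR|\le3(m+N)$. The second registers telescope in the same way, and $\sum_{c,p}(r_cq_p+r_c-1)=RQ+NR-mN$, so $|RQ+NR-mN|\le3(m+N)$. Divide by $m$ and put $\beta=3(1+N/m)$:
\[
|Q-N\rho|\le\beta,\qquad|\rho Q+N\rho-N|\le\beta .
\]
Since $N(\rho^2+\rho-1)=(\rho Q+N\rho-N)-\rho(Q-N\rho)$, we get $N|\rho^2+\rho-1|\le2\beta$. Now $\rho^2+\rho-1=(\rho-g)(\rho+g+1)$ and $\rho+g+1\ge1$, so $N|\rho-g|\le2\beta$ and $|Q-Ng|\le3\beta$.
\end{proof}

The last lemma supplies the cars that Lemma~\ref{lem:rect} needs: a car that advances by $n$ moves pushes a train of $n$ cars ahead of it.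

\begin{lemma}[Contact]\label{lem:contact}
Let car $e$ be at $A$ at time $t_1$ and at $B=A-3n$ at time $t_2\ge t_1$, where $n\ge0$. Then for $0\le j\le n$ car $e+j$ exists and, within $[t_1,t_2]$, is at $A-4j$ at some time and at $B-j$ at some later or equal time.
\end{lemma}

\begin{proof}
For $j=0$ this is the hypothesis. We show that for $n\ge1$ car $e+1$ is at $A-4$ at a time $s$ and at $B-1=(A-4)-3(n-1)$ at a time $s'$ with $t_1\le s\le s'\le t_2$. The lemma then follows by induction on $n$, applied to car $e+1$ on $[s,s']$.

At integer times car $e$ moves by $0$ or $\pm3$. Let $s$ be the last time in $[t_1,t_2)$ at which it is at $A$. It is not at $A$ at any time in $(s,t_2]$, so it moves in the step $s\to s+1$; had it moved to $A+3$, it would have to pass $A$ again to reach $B<A$. So it moves forward, and by (M2) its leader is at $A-4$ at time $s$. Let $s'\ge s$ be minimal such that car $e$ is at $B$ at time $s'+1$; then $s'<t_2$. During $[s,s']$ the car is not at $B$, so it stays to the right of $B$ and enters $B$ from $B+3$. By (M2) its leader is at $B-1$ at time $s'$.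
\end{proof}

\section{A train that never stops}\label{sec:lower}

\begin{proposition}\label{prop:lower}
There are $\xi,\eta\in S^{\mathbb Z}$, with the same $q_p$ at all indices $p$ and agreeing at all indices $<0$, such that for all $n\ge1$ the configurations $\Phi^{2n}\xi$ and $\Phi^{2n}\eta$ differ at $-3n$, and $\sum_{p=-3n}^{-1}q_p\ge3ng$.
\end{proposition}

\begin{proof}
Let $F(m)=\lfloor gm\rfloor$ for $m\in\mathbb Z$, and put $q_p=F(p+1)-F(p)$ and $r_c=F(c+1)-F(c)$. Both lie in $\{0,1\}$ since $0<g<1$.

\emph{Registers.} We look for values $W_1(p,c),W_2(p,c)$ of the registers of cell $p$ owned by car $c$ that are compatible with all forward crossings. As in Example~\ref{ex:wide}, a car carries the first register one cell to the left, and the second register too if its type is $1$. So we need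
\begin{equation}\label{eq:rec}
\begin{aligned}
W_1(p,c)&=W_1(p+1,c+1)+q_p-r_c,\\
W_2(p,c)&=W_2(p+1,c+1)+q_p\ \text{ if }r_c=1,\qquad W_2(p,c)=W_2(p,c+1)-1\ \text{ if }r_c=0 .
\end{aligned}
\end{equation}
The first relation links pairs with the same $p-c$, and $F(c)-F(p)$ satisfies it, since $F(c)-F(p)=F(c+1)-F(p+1)+q_p-r_c$. The other two link pairs with the same $p-F(c)$, and $c-F(c)-F(p)$ satisfies them: for $r_c=1$ its value at $(p+1,c+1)$ is $c-F(c)-F(p)-q_p$, and for $r_c=0$ its value at $(p,c+1)$ is $c+1-F(c)-F(p)$. We may add any function of $p-c$, respectively of $p-F(c)$, and we use this freedom to make the solutions bounded: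
\[
W_1(p,c)=1+F(c)+F(p-c)-F(p),\qquad W_2(p,c)=1+c-F(c)-F(p)+F(p-F(c)).
\]
Since $\lfloor s+t\rfloor-\lfloor s\rfloor-\lfloor t\rfloor\in\{0,1\}$ for real $s,t$, we have $W_1\in\{0,1\}$ and $W_2=1+\bigl(c-F(c)-F(F(c))\bigr)-\delta$ with $\delta=F(p)-F(F(c))-F(p-F(c))\in\{0,1\}$. Writing $\{\cdot\}$ for the fractional part, $F(c)=gc-\{gc\}$ and $F(F(c))=g^2c-g\{gc\}-\{gF(c)\}$. As $1-g-g^2=0$,
\[
c-F(c)-F(F(c))=(1+g)\{gc\}+\{gF(c)\}\in[0,2+g).
\]
This is an integer, so it lies in $\{0,1,2\}$, and $W_2\in\{0,1,2,3\}$.

Call the registers of a configuration \emph{prescribed} if each cell $p$ owned by $c$ has $w_1=W_1(p,c)$, $w_2=W_2(p,c)$, and each car $c$, at position $p$, has type $r_c$, $u_1=W_1(p,c+1)$, and $u_2=W_2(p,c+1)$ if $r_c=1$, $u_2=0$ if $r_c=0$. Consider the event of car $c$, coming from $p+1$, with cell $p$, owned by $c+1$. By \eqref{eq:rec} it gives $u_1'=W_1(p,c+1)$ and $w_1'=W_1(p+1,c+1)+q_p-r_c=W_1(p,c)$. If $r_c=1$, it gives $u_2'=W_2(p,c+1)$ and $w_2'=W_2(p+1,c+1)+q_p=W_2(p,c)$. If $r_c=0$, it gives $u_2'=0$ and $w_2'=W_2(p,c+1)-1=W_2(p,c)$. So the event is defined, and the registers remain prescribed.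

\emph{Motion.} Let $\xi$ have cars $c=1,2,3,\dots$, with car $2i+1$ active at $-5i$ and car $2i+2$ passive at $-5i-4$ for $i\ge0$, and prescribed registers; every cell is owned by some car. See Figure~\ref{fig:train}. In the first step the window of car $2i+2$ is $[-5i-3,-5i]$ and contains only car $2i+1$, at its right end. So all odd cars move to $-5i-3$ and become passive, and the even cars become active. In the second step the window of car $2i+3$, which is at $-5i-8$, is $[-5i-7,-5i-4]$ and contains only car $2i+2$, at its right end; the window of car $1$ contains no car. So all even cars move to $-5i-7$. The pattern of positions and activity bits is now the initial one shifted by $-3$, with prescribed registers. By induction, car $c$ is at $\mathrm{pos}_c(0)-3n$ at time $2n$.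

Let $\eta$ be $\xi$ with car $1$ removed; cell $0$ keeps its bit and registers. By (M4) the moves of the cars $c\ge2$ do not depend on their followers, and in the orbit of $\eta$ there is no car to the right of car $2$, so the cars $c\ge2$ move as in the orbit of $\xi$. At time $2n$ cell $-3n$ contains car $1$ in the orbit of $\xi$, while all cars in the orbit of $\eta$ are at positions $\le-3n-4$. Finally $\sum_{p=-3n}^{-1}q_p=F(0)-F(-3n)=-\lfloor-3ng\rfloor\ge3ng$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.7cm,y=0.95cm]
\foreach \y in {0,1,2}{
  \foreach \x in {-14,...,1}{\draw[gray] (\x-0.5,-\y-0.3) rectangle (\x+0.5,-\y+0.3);}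
  \node[left] at (-14.6,-\y) {$t=\y$};}
\foreach \x in {-14,-10,-5,0}{\node[above] at (\x,0.3) {\scriptsize $\x$};}
\foreach \x/\y/\z in {0/0/1,-5/0/3,-10/0/5,-4/1/2,-9/1/4,-14/1/6,-3/2/1,-8/2/3,-13/2/5}
  {\node[circle,draw,fill=black,text=white,inner sep=1.5pt] at (\x,-\y) {\scriptsize \z};}
\foreach \x/\y/\z in {-4/0/2,-9/0/4,-14/0/6,-3/1/1,-8/1/3,-13/1/5,-7/2/2,-12/2/4}
  {\node[circle,draw,inner sep=1.5pt] at (\x,-\y) {\scriptsize \z};}
\end{tikzpicture}
\caption{A train of cars at times $0,1,2$; active cars are black, passive cars white. An active car at distance $4$ behind a passive car moves three cells to the left, and then all cars change color. After two steps the whole train has advanced by three cells.}\label{fig:train}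
\end{figure}

If cell $p$ is given the width $\lambda+q_p$, the disturbance ``car $1$ is present or absent'' thus covers a total width of at least $\frac32(\lambda+g)$ per step.

\section{No disturbance is faster}\label{sec:upper}

\begin{proposition}\label{prop:upper}
Let $\lambda\ge400$ be real and $C(\lambda)=\frac32(\lambda+g)+171+4(\lambda+1)$. Let $J,J'$ be intervals with $J\cap(-\infty,P)=J'\cap(-\infty,P)\ni P-1$, and let $\xi\in S^J$, $\eta\in S^{J'}$ agree at all indices $<P$. If $T\ge1$ and $\Phi^T\xi,\Phi^T\eta$ differ at an index $p_0<P$, then
\[
\sum_{p=p_0}^{P-1}(\lambda+q_p)\le\tfrac32(\lambda+g)T+57\log_2(T+2)+C(\lambda).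
\]
\end{proposition}

The proof occupies this section, and its hypotheses are in force throughout. By (M4), a car that makes no attempt shields everything to its left from everything to its right. When it makes an attempt, the outcome depends on the cells to its right, and the shield passes to its leader, one cell further left. So a disturbance advances by rides on single cars, separated by handovers. We have to show that the cells covered by the rides are wide with frequency about $g$, up to errors that the time lost in handovers pays for.

Write $\xi^t,\eta^t$ for the two orbits. The cars that start at indices $<P$ are \emph{common}; number them $1,2,\dots$ from right to left, identically in $\xi$ and $\eta$. The other cars are \emph{foreign} and are numbered $0,-1,\dots$. If there were no common car, the leftmost car of each configuration, if any, would stay at an index $\ge P$ by (M2), all passive cars would be at indices $\ge P$ at all times, and by (M3) no cell below $P$ would ever change. So car $1$ exists.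

\subsection{The frontier}

Let $\tau_0$ be the first $t\in[0,T)$ such that, in the orbit of $\xi$ or of $\eta$,
\begin{enumerate}
\item[($\alpha$)] a foreign car moves to an index $<P$ in the step $t\to t+1$, or
\item[($\beta$)] car $1$ makes an attempt at time $t$ with $\mathrm{pos}_1(t)+3\ge P$.
\end{enumerate}

\begin{lemma}\label{lem:start}
The time $\tau_0$ exists. For $t\le\tau_0$ the configurations $\xi^t,\eta^t$ agree at all indices $<P$, common cars are at indices $<P$ and foreign cars at indices $\ge P$. Moreover $P-4\le\mathrm{pos}_1(\tau_0)\le P-1$.
\end{lemma}

\begin{proof}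
The three properties in the second sentence hold at $t=0$. Suppose that they hold at a time $t<T$ at which neither ($\alpha$) nor ($\beta$) occurs, and consider a window $I_a$ in one of the configurations. If $a+4<P$, it is a window with the same content in both, and it affects only indices $<P$. If $a\ge P-1$, it affects only indices $\ge P$. Let $a+1<P\le a+4$ and let $I_a$ be eligible. If its car is at $a+1$, that car is common, and it is car $1$ because there is no other car in $[a+1,P)\subset I_a$. It makes an attempt with $(a+1)+3\ge P$, which is ($\beta$). So the car is at $a+4\ge P$; it is foreign, and it does not move, since a move would be ($\alpha$). Hence windows that straddle $P$ cause no change, and the three properties hold at $t+1$.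

If $\tau_0$ did not exist, $\xi^T$ and $\eta^T$ would agree below $P$, contrary to the hypothesis. So $\tau_0$ exists and the properties hold up to $\tau_0$; in particular $\mathrm{pos}_1(\tau_0)\le P-1$. In case ($\beta$), $\mathrm{pos}_1(\tau_0)\ge P-3$. In case ($\alpha$) a foreign car moves from $a+4\ge P$ to $a+1<P$. The passive car at $a$ is common, and a common car to its right would lie in $I_a$, so it is car $1$, and $a\ge P-4$.
\end{proof}

Let $\tau_1$ be the first $t\in[\tau_0,T)$ at which car $1$ makes an attempt in the orbit of $\xi$, and for $c\ge2$ let $\tau_c$ be the first $t\in(\tau_{c-1},T)$ at which car $c$ makes an attempt in the orbit of $\xi$. Put $\tau_c=\infty$ if there is no such $t$ or if $\tau_{c-1}=\infty$. The finite $\tau_c$, $c\ge1$, are strictly increasing and less than $T$, so $c(t)=\min\{c\ge1:\tau_c\ge t\}$ is defined for $t\in[\tau_0,T]$. Car $c(t)$ exists: either $c(t)=1$, or car $c(t)-1$ has made an attempt and so has a leader.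

\begin{lemma}\label{lem:frontier}
For $\tau_0\le t\le T$ and $c=c(t)$, car $c$ has the same position $\mathrm{pos}_c(t)<P$ and the same car state in $\xi^t$ and $\eta^t$, and $\xi^t,\eta^t$ agree at all indices $<\mathrm{pos}_c(t)$.
\end{lemma}

\begin{proof}
For $t=\tau_0$ we have $c=1$, and Lemma~\ref{lem:start} applies. Assume the statement for some $t<T$, and let $\pi=\mathrm{pos}_c(t)$. Since $\pi<P$, the intervals $J$ and $J'$ agree up to $\pi$.

\emph{Case $t<\tau_c$.} Then $c(t+1)=c$. We have $\tau_{c-1}<t<\tau_c$, or $c=1$ and $\tau_0\le t<\tau_1$, so car $c$ makes no attempt at time $t$ in $\xi$. An attempt depends only on the car state and on cell $\pi-1$, so there is none in $\eta$ either. Windows $I_a$ with $a+4<\pi$ are identical in both configurations, and windows with $a\ge\pi$ affect only indices $>\pi$. A window that contains $\pi$ can be eligible only if $c$ is active and sits at its first or last cell. The first possibility is an attempt. In the second, eligibility depends only on the car state of $c$ and on indices $<\pi$, and by (M4) the effect on car $c$ and on the indices $<\pi$ is the same in both configurations. Since $\mathrm{pos}_c(t+1)\le\pi$,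 the statement holds at $t+1$.

\emph{Case $t=\tau_c$.} Then $c(t+1)=c+1$, because $\tau_{c+1}>\tau_c$. Car $c+1$ is passive at $\pi-1$ in both configurations, with the same car state, and does not move. Windows with $a+4<\pi-1$ are identical, windows that contain $\pi-1$ contain a passive car and are not eligible, and windows with $a\ge\pi-1$ affect only indices $\ge\pi$. So the statement holds at $t+1$.
\end{proof}

Let $\kappa=c(T)-1$. Then $\tau_1<\dots<\tau_\kappa<T$, $\tau_{\kappa+1}=\infty$, and Lemma~\ref{lem:frontier} gives $p_0\ge\mathrm{pos}_{\kappa+1}(T)$. From now on we consider only the orbit of $\xi$.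

\subsection{Rides}

For $0\le k\le\kappa$, \emph{ride $k$} is the motion of car $k+1$ from time $\tau_k$ to time $\tau_{k+1}$ (to time $T$ if $k=\kappa$). Let $A_k$ and $B_k$ be its initial and final positions. For $k\ge1$, car $k+1$ is passive at time $\tau_k$, being the leader of the car that attempts, and it makes no attempt strictly between the two end times; car $1$ makes no attempt at a time $t\ge\tau_0$ before the end of ride $0$. So a ride consists of forward moves only, say $n_k\ge0$ of them. For $k<\kappa$, at time $\tau_{k+1}$ car $k+2$ is at distance $1$ from car $k+1$. With Lemma~\ref{lem:start},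
\begin{equation}\label{eq:rides}
B_k=A_k-3n_k,\qquad A_{k+1}=B_k-1,\qquad P-4\le A_0\le P-1,\qquad B_\kappa\le p_0 .
\end{equation}
A car moves only at its active times, which have a fixed parity. Let $\kappa\ge1$. Car $1$ is active at $\tau_1$, so its moves start at times in $\{\tau_1-2,\tau_1-4,\dots\}$ and $\tau_1-\tau_0\ge2n_0$. For $1\le k<\kappa$, car $k+1$ is passive at $\tau_k$ and active at $\tau_{k+1}$, so its moves start at times in $\{\tau_k+1,\tau_k+3,\dots,\tau_{k+1}-2\}$ and $\tau_{k+1}-\tau_k\ge2n_k+1$. Car $\kappa+1$ is passive at $\tau_\kappa$, so $\tau_\kappa+2n_\kappa-1\le T-1$ if $n_\kappa\ge1$, and $T-\tau_\kappa\ge2n_\kappa$. If $\kappa=0$, then $T-\tau_0\ge2n_0-1$. Adding up, in all cases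
\begin{equation}\label{eq:time}
2\sum_{k=0}^\kappa n_k\le T-\kappa+1 .
\end{equation}
So each handover costs one step, in which a ride would cover $\frac32$ cells, and gains only one cell.

\subsection{The excess of wide cells}

Let $e_k=\sum_{p\in[B_k,A_k)}(q_p-g)$ be the \emph{excess} of ride $k$. By Lemma~\ref{lem:contact}, the $j$-th car ahead of the rider crosses $[B_k,A_k-4j)$. Cells near $A_k$ are therefore guaranteed only few crossings, and cutting $[B_k,A_k)$ into dyadic blocks yields $e_k=O(1+\log^+ n_k)$. This is not enough. A handover loses a bounded width, about $\lambda/2$, so for repeated rides of a fixed large length the bounds $O(\log n_k)$ would exceed the losses by an amount linear in $T$. The remedy is that a long earlier ride has already sent many cars across the cells near $A_k$. The number of such cars is measured by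
\[
D_0=0,\qquad D_k=\max_{k'<k}\bigl(n_{k'}-(k-k')\bigr)\quad(1\le k\le\kappa+1),\qquad d_k=\max(1,D_k).
\]
Write $\log_2^+s=\max(0,\log_2s)$ for $s>0$ and $\log_2^+0=0$.

\begin{lemma}\label{lem:excess}
For $0\le k\le\kappa$ we have $e_k\le57\bigl(2+\log_2^+(n_k/d_k)\bigr)$.
\end{lemma}

\begin{proof}
Write $n=n_k$, $A=A_k$, $B=B_k=A-3n$, $d=d_k$. If $n=0$, then $e_k=0$, so let $n\ge1$. By Lemma~\ref{lem:contact}, for $0\le j\le n$ car $k+1+j$ visits $A-4j$ and $B-j$. Hence:
\begin{enumerate}
\item[(R1)] for $0\le j\le n$, car $k+1+j$ crosses all $p\in[B,A-4j)$.
\end{enumerate}
Suppose $D_k\ge1$, attained at $k'<k$, and let $i=k-k'$, so $D_k=n_{k'}-i$. Let $0\le j\le\min(n,\frac34D_k)$. Then $j+i\le n_{k'}$, and Lemma~\ref{lem:contact} for ride $k'$ shows that car $k'+1+(j+i)=k+1+j$ visits $A_{k'}-4(j+i)$. By \eqref{eq:rides}, $A_{k'}-A=\sum_{k'\le l<k}(3n_l+1)\ge3n_{k'}+i$, and $3n_{k'}+i\ge4(j+i)$ because $4j\le3(n_{k'}-i)$. So this car visits a position $\ge A$, and it also visits $B-j$. Hence: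
\begin{enumerate}
\item[(R2)] if $D_k\ge1$, car $k+1+j$ crosses all $p\in[B,A)$ for $0\le j\le\min(n,\frac34D_k)$.
\end{enumerate}
Write the cells of $[B,A)$ as $p=A-s$, $1\le s\le3n$, and cut them into blocks as in Figure~\ref{fig:blocks}.

\emph{Initial block:} $1\le s\le N:=\min(3n,4d)$. If $D_k\ge1$, then $d=D_k$, and (R2) provides $m\ge\min(n,\frac34d)$ consecutive cars, so $N/m\le\max(3,\frac{16}3)=\frac{16}3$. If $D_k\le0$, then $d=1$, and we take the single car $j=0$ from (R1), so $N/m\le4$. By Lemma~\ref{lem:rect} the sum of $q_p-g$ over this block is at most $9(1+\frac{16}3)=57$.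

\emph{Dyadic blocks:} for every integer $f\ge0$ with $4d2^f<3n$ take $4d2^f<s\le\min(3n,4d2^{f+1})$. For $0\le j\le d2^f$ we have $j<n$ and $p=A-s<A-4j$, so by (R1) these cars cross the whole block. Lemma~\ref{lem:rect} applies with $m\ge d2^f$ and $N\le4d2^f$, and the sum over the block is at most $45$. Since $2^f<n/d$, there are at most $1+\log_2^+(n/d)$ dyadic blocks.

The blocks partition $[B,A)$, so $e_k\le57+45(1+\log_2^+(n/d))$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.4cm,y=0.6cm]
\filldraw[fill=gray!25] (-8,0) rectangle (-4,1);
\filldraw[fill=gray!25] (-16,0) rectangle (-8,2);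
\filldraw[fill=gray!25] (-24,0) rectangle (-16,4);
\filldraw[fill=gray!70] (-4,0) rectangle (0,0.75);
\draw[->] (-25,0)--(1.5,0) node[right]{$p$};
\draw[->] (0,0)--(0,6.6) node[above]{$j$};
\draw[thick] (0,0)--(-24,6);
\draw[dashed] (-24,4)--(-24,6);
\node[above right] at (-12,3) {$p=A-4j$};
\foreach \x/\z in {0/A,-4/{A-4d},-8/{A-8d},-16/{A-16d},-24/B}
  {\node[below] at (\x,0) {\scriptsize $\z$};}
\end{tikzpicture}
\caption{Cells $p\in[B,A)$ of a ride of $n=8d$ moves against the index $j$ of a car ahead of the rider. Car $j$ crosses the cells to the left of the slanted line because of this ride; the light rectangles use these crossings. The dark rectangle, of height $\frac34d$, uses crossings forced by an earlier ride. All rectangles have bounded ratio of width to height.}\label{fig:blocks}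
\end{figure}

The logarithms now telescope. From the definition, $D_1=n_0-1$ and $D_{k+1}=\max(D_k-1,n_k-1)$ for $k\ge1$, so $d_{k+1}=\max(1,d_k-1,n_k-1)$ for all $k\ge0$. Since $\max(1,s-1)\ge s/2$ for all real $s$, we get $d_{k+1}\ge\frac12\max(d_k,n_k)$, that is,
\[
\log_2d_{k+1}\ge\log_2d_k+\log_2^+(n_k/d_k)-1 .
\]
We have $d_0=1$, and $d_{\kappa+1}\le\max(1,n_0,\dots,n_\kappa)\le T+2$ by \eqref{eq:time}. Summing over $0\le k\le\kappa$ gives $\sum_k\log_2^+(n_k/d_k)\le\kappa+1+\log_2(T+2)$, and Lemma~\ref{lem:excess} yields
\begin{equation}\label{eq:excess}
\sum_{k=0}^\kappa e_k\le171(\kappa+1)+57\log_2(T+2).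
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
By \eqref{eq:rides}, the interval $[B_\kappa,P)$ contains $[p_0,P)$ and is the disjoint union of the sets $[B_k,A_k)$ of sizes $3n_k$, the $\kappa$ single cells $A_1,\dots,A_\kappa$, and the at most four cells of $[A_0,P)$. With \eqref{eq:time} and \eqref{eq:excess},
\begin{align*}
\sum_{p=p_0}^{P-1}(\lambda+q_p)&\le3(\lambda+g)\sum_kn_k+\sum_ke_k+(\kappa+4)(\lambda+1)\\
&\le\tfrac32(\lambda+g)T+57\log_2(T+2)+C(\lambda)+\kappa\bigl(-\tfrac32(\lambda+g)+\lambda+1+171\bigr).
\end{align*}
The coefficient of $\kappa$ is at most $172-\lambda/2$, which is negative for $\lambda\ge400$. This is the only place where the size of $\lambda$ is used: it makes a handover lose more width than the excess that a new ride can gain.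
\end{proof}

\section{Realization in a shift of finite type}\label{sec:coding}

We prove Theorem~\ref{thm:main}. By Lemmas~\ref{lem:elementary}(b) and \ref{lem:graph} we may assume that $X=X_G$ and that a vertex $v$ has first-return words $\mathsf a\ne\mathsf b$. Finite type and uncountability enter only here: they provide two loops at $v$ that can be concatenated and exchanged freely.

\subsection{Code words and units}

We write each cell state as a concatenation of loops. Its length must depend only on $q$, so that $\Phi$ can rewrite it in place; since $|\mathsf a|$ and $|\mathsf b|$ may differ, we store bits in the words $\mathsf{ab}$ and $\mathsf{ba}$, which have the same length $\ell=|\mathsf a|+|\mathsf b|$. A marker $\mathsf{aaa}$ makes the beginning recognizable. For $s\in S$ with bit $q=q(s)$ let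
\[
\Gamma(s)=\mathsf{aaa}\,\mathsf b\;\pi_1\pi_2\cdots\pi_{400+q}\;\mathsf b,\qquad\pi_i\in\{\mathsf{ab},\mathsf{ba}\},
\]
where $\pi_1=\mathsf{ab}$ if and only if $q=0$, where $(\pi_2,\dots,\pi_{400})$ encodes $s$ injectively for given $q$ (possible since $2^{399}\ge1040$), and where $\pi_{401}=\mathsf{ab}$ if $q=1$. As a word of vertices $\Gamma(s)$ has length $L_q$, where
\[
L_0=3|\mathsf a|+2|\mathsf b|+400\,\ell,\qquad L_1=L_0+\ell,\qquad L_q=\ell(\lambda+q),\qquad\lambda=L_0/\ell\ge400 .
\]
A \emph{unit} of $x\in X$ with state $s$ is an interval $[i,i+L)$ with $L=|\Gamma(s)|$, $x_{[i,i+L)}=\Gamma(s)$ and $x_{i+L}=v$. Cutting $x_{[i,i+L)}$ before each $v$ then returns exactly the listed words $\mathsf a,\mathsf b$.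

\begin{lemma}\label{lem:units}
Let $x\in X$.
\begin{enumerate}
\item[(a)] Distinct units of $x$ are disjoint, and the state of a unit is unique.
\item[(b)] If in each unit the word $\Gamma(s)$ is replaced by some $\Gamma(s')$ with $q(s')=q(s)$, the result $x'$ lies in $X$ and has the same intervals as units.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Regard $\Gamma(s)$ as a word in the letters $\mathsf a,\mathsf b$. Any three consecutive letters of $\pi_1\cdots\pi_{400+q}$ contain a whole $\pi_i$ and hence a $\mathsf b$, and this word is preceded and followed by $\mathsf b$. So $\mathsf{aaa}$ occurs in $\Gamma(s)$ only at the beginning. If a second unit started strictly inside a first one, it would start at a letter $v$, hence at a return word of the first unit other than its first. Its initial $\mathsf{aaa}$ would either lie inside the first unit, not at the beginning, or include the last return word $\mathsf b$ of the first unit. Both are impossible. Two units with the same start have the same first six return words, hence the same $\pi_1$, the same $q$, the same length and the same word, and so the same state.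

(b) Loops at $v$ are replaced by loops at $v$ of the same length, so $x'\in X$. Consider a coordinate that follows an interval which is a unit of $x$ or is disjoint from all units of $x$. It is either outside the units of $x$, hence unaltered, or the first coordinate of a unit of $x$, where both $x$ and $x'$ have the letter $v$. So it carries the same letter in $x$ and $x'$. Therefore the units of $x$ are units of $x'$. Any other unit of $x'$ is disjoint from them by (a), so it lies in unaltered coordinates and is followed by $v$ in $x$ as well. It is then a unit of $x$, a contradiction.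
\end{proof}

\subsection{The automorphism}

A maximal run of adjacent units of $x$ is a \emph{track}. Indexing its units from left to right by an interval $J$ gives a configuration in $S^J$; the choice of indexing does not matter, since $U$ and $\mathrm{Fl}$ commute with translation of indices. Applying $U$, respectively $\mathrm{Fl}$, on every track and leaving the coordinates outside units unchanged defines maps $U_X,\mathrm{Fl}_X\colon X\to X$ that commute with $\sigma$. By Lemma~\ref{lem:units}(b) they preserve the units and tracks as sets of intervals, so by Lemma~\ref{lem:involution} they are involutions. They are continuous. Indeed, whether a coordinate $j$ lies in a unit, and in which, is determined by $x_{[j-L_1,j+L_1]}$. Only the windows of passive cars at $p-4,\dots,p-1$ contain $p$, so the new state of unit $p$ depends only on those of the units $p-4,\dots,p+3$ that belong to its track. Hence the new symbol at $j$ is determined by $x_{[j-6L_1,j+6L_1]}$. Put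
\[
\phi=\mathrm{Fl}_X\circ U_X\in\mathrm{Aut}(X).
\]
It acts on each track as $\Phi$, does not move units, and fixes the coordinates outside units.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Upper bound.} Let $T\ge1$ and $k\ge L_1$, and suppose that $x,y$ agree on $(-\infty,k]$ but $\phi^T(x)_0\ne\phi^T(y)_0$. A unit $[i,i+L)$ of $x$ or $y$ with $i+L\le k$ is a unit of both, with the same state; call it \emph{shared}. A unit that contains $0$ has $i+L\le L_1\le k$, so it is shared. If $0$ lay in no unit, its symbol would never change and $\phi^T(x)_0=x_0=y_0=\phi^T(y)_0$. So $0$ lies in a shared unit; give it the same index $p_0$ in its track in $x$ and in $y$. All units of these tracks to its left are shared. Let $p_0,\dots,P-1$ be the maximal run of adjacent shared units starting at $p_0$, which is finite because shared units end by $k$, and let unit $P-1$ be $[i,e)$. If neither $x$ nor $y$ had a unit starting at $e$, the two tracks would be identical and would evolve identically. So one of them has a unit $[e,e+L)$, which is not shared, so $e+L>k$ and $e\ge k+1-L_1$. The two tracks satisfy the hypotheses of Proposition~\ref{prop:upper}, and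 the states of unit $p_0$ differ at time $T$. Since unit $p_0$ starts at a coordinate $\le0$,
\[
k+1-L_1\le e\le\ell\sum_{p=p_0}^{P-1}(\lambda+q_p)\le M_T:=\ell\Bigl(\tfrac32(\lambda+g)T+57\log_2(T+2)+C(\lambda)\Bigr).
\]
This fails for $k=L_1+\lceil M_T\rceil$, so $\alpha_T^+(\phi)\le L_1+M_T+1$ and $\alpha^+(\phi)\le\frac32\ell(\lambda+g)$.

\emph{Lower bound.} With $\xi,\eta$ from Proposition~\ref{prop:lower}, let $x=\cdots\Gamma(\xi_{-1})\Gamma(\xi_0)\cdots$ and $y=\cdots\Gamma(\eta_{-1})\Gamma(\eta_0)\cdots$, with the words of index $0$ starting at coordinate $0$. These are points of $X$. By Lemma~\ref{lem:units}(a) each consists of one bi-infinite track, the units are the same intervals since the bits $q_p$ agree, and $x,y$ agree on $(-\infty,-1]$. The states of unit $-3n$ in $\phi^{2n}x$ and $\phi^{2n}y$ differ, so these points differ at a coordinate $j$ in that unit. The unit starts at $-E$, where $E=\ell\sum_{p=-3n}^{-1}(\lambda+q_p)\ge3n\ell(\lambda+g)$, so $j\le-E+L_1$. The points $\sigma^jx,\sigma^jy$ agree on $(-\infty,-1-j]$, and their $\phi^{2n}$-images differ at $0$. Hence $\alpha_{2n}^+(\phi)\ge-j\ge3n\ell(\lambda+g)-L_1$ and $\alpha^+(\phi)\ge\frac32\ell(\lambda+g)$.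

Therefore $\alpha^+(\phi)=\frac32\ell(\lambda+g)=\frac32(L_0+\ell g)$, which is irrational because $g$ is. Finally, $\iota X$ is an uncountable SFT, so there is $\psi\in\mathrm{Aut}(\iota X)$ with $\alpha^+(\psi)\notin\mathbb Q$, and $\phi'=\iota\psi\iota\in\mathrm{Aut}(X)$ has $\alpha^-(\phi')=-\alpha^+(\psi)\notin\mathbb Q$ by Lemma~\ref{lem:elementary}(a).
\end{proof}

\begin{example}
For $X=\{0,1\}^{\mathbb Z}$ take $v=0$, $\mathsf a=0$, $\mathsf b=01$. Then $\ell=3$, $L_0=3+4+1200=1207$, and $\alpha^+(\phi)=\frac32\bigl(1207+\frac{3(\sqrt5-1)}2\bigr)$.
\end{example}

\begin{proof}[Proof of Corollary~\ref{cor:main}]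
Cardinality and entropy are conjugacy invariants, so (i)$\Leftrightarrow$(ii) follows from Lemma~\ref{lem:graph}. Theorem~\ref{thm:main} gives (i)$\Rightarrow$(iii) and (i)$\Rightarrow$(iv), and Theorem~\ref{thm:countable} gives the converses.

For the last statement take $\phi_1\in\mathrm{Aut}(X_1)$ with $\alpha^+(\phi_1)\notin\mathbb Q$ and $\phi_2\in\mathrm{Aut}(X_2)$ with $\alpha^-(\phi_2)\notin\mathbb Q$. Choose an integer $s\ge\max\bigl(\alpha^+(\phi_2)-\alpha^+(\phi_1),\,\alpha^-(\phi_2)-\alpha^-(\phi_1)\bigr)$ and let $\psi=\phi_1\times\sigma^{-s}\phi_2$. By Lemma~\ref{lem:elementary}(c),(d),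
\begin{align*}
\alpha^+(\psi)&=\max\bigl(\alpha^+(\phi_1),\alpha^+(\phi_2)-s\bigr)=\alpha^+(\phi_1),\\
\alpha^-(\psi)&=\min\bigl(\alpha^-(\phi_1),\alpha^-(\phi_2)-s\bigr)=\alpha^-(\phi_2)-s,
\end{align*}
and both numbers are irrational. The full $4$-shift is the product of two full $2$-shifts.
\end{proof}

\begin{thebibliography}{1}
\bibitem{CFK} Van Cyr, John Franks, Bryna Kra, \emph{The spacetime of a shift endomorphism}, arXiv:1610.07923 (2016).
\end{thebibliography}
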